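\title{Exceptional quotient singularities exist in only finitely many dimensions}

\begin{abstract}
A klt singularity is exceptional if every log canonical boundary on it has at most one log canonical place. We prove that there is an integer $N$ such that no quotient singularity $\mathbb{C}^n/G$ of dimension $n\ge N$ is exceptional, which disproves the conjecture that exceptional quotient singularities occur in arbitrarily large dimension. We also show that $\alpha_G(\mathbb{P}^{n-1})\le 1$ for all finite $G\subset GL_n(\mathbb{C})$ and $n\ge N$, and that the constant $1$ is attained in every dimension. The proof reduces, by explicit invariant linear systems, to groups that are projectively of symplectic type or almost simple, and then finds a semi-invariant of degree at most $n$, in most cases by a character count on $\mathrm{Sym}^n(\mathbb{C}^n)^*$.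
\end{abstract}

\section{Introduction}

We work over $\mathbb{C}$. A \emph{quotient singularity} of dimension $n$ is a germ $(X;x)=(\mathbb{C}^n/G;0)$, where $G\subset GL_n(\mathbb{C})$ is a finite subgroup and $0$ is the image of the origin. Such a germ is klt. A klt singularity $(X;x)$ is \emph{exceptional} if for every effective $\mathbb{Q}$-divisor $B$ on $X$ with $(X,B)$ log canonical near $x$ there is at most one prime divisor $E$ over $X$ (exceptional over $X$ or not) whose log discrepancy $a_E(X,B)$ is $0$ and whose center on $X$ contains $x$. The terms are recalled in Section~\ref{sec:pairs}.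

A divisor with log discrepancy $0$ marks a direction in which the pair $(X,B)$ is as singular as a log canonical pair can be. A germ with many functions of low order has boundaries that are extremal in several directions at once: on $(\mathbb{C}^2;0)$ the boundary $\{xy=0\}$ is extremal along both axes and along the exceptional curve of the blow-up of the origin. An exceptional germ allows one direction only. On $\mathbb{C}^n/G$ a boundary is in essence a $G$-invariant divisor on $\mathbb{C}^n$, so the germ can be exceptional only if $G$ leaves few hypersurfaces of low degree invariant.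

In dimension $2$ there are exceptional quotient singularities: they come from the rotation groups of the tetrahedron, the octahedron and the icosahedron (Section~\ref{sec:two}). It is known that there is none in dimension $7$. The set of dimensions in which they exist thus has gaps, and one may ask whether it is infinite. The following conjecture is posed in \cite{Moraga}.

\begin{quote}
\textbf{Conjecture.} For every $n$ there is an exceptional quotient singularity of dimension larger than $n$.
\end{quote}

We show that it is false.

\begin{theorem}\label{thm:A}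
There is an integer $N$ such that no quotient singularity of dimension $n\ge N$ is exceptional.
\end{theorem}

The method gives a statement about the action of $G$ on projective space. For a finite group $G\subset GL_n(\mathbb{C})$, $n\ge 2$, let $\alpha_G(\mathbb{P}^{n-1})$ be the supremum of the numbers $c\ge0$ such that $(\mathbb{P}^{n-1},cD)$ is log canonical for every $G$-invariant effective $\mathbb{Q}$-divisor $D\sim_{\mathbb{Q}}-K_{\mathbb{P}^{n-1}}$, that is, for every such $D$ of degree $n$. Let $\mu_r$ be the group of $r$-th roots of unity and $\mu_r\wr S_n=\mu_r^n\rtimes S_n$ the group of monomial matrices with nonzero entries in $\mu_r$.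

\begin{theorem}\label{thm:B}
There is an integer $N$ such that $\alpha_G(\mathbb{P}^{n-1})\le 1$ for all $n\ge N$ and all finite $G\subset GL_n(\mathbb{C})$. The constant $1$ is optimal in every dimension: $\alpha_G(\mathbb{P}^{n-1})=1$ for $G=\mu_r\wr S_n$ with $r\ge n\ge 2$.
\end{theorem}

Consequently, for $n\ge N$ the supremum of $\alpha_G(\mathbb{P}^{n-1})$ over all finite $G\subset GL_n(\mathbb{C})$ equals $1$ and is attained. We do not compute $N$, because the constant in the theorem of Liebeck and Shalev used below is not explicit.

The first half of the proof is valid in every dimension and describes the groups that can give exceptional singularities. Throughout the paper $V=\mathbb{C}^n$ with $n\ge2$, $G\subset GL(V)$ is finite, $Z\subset G$ is the subgroup of scalar matrices, and $\bar G=G/Z\subset PGL(V)$. A \emph{semi-invariant} of degree $d\ge1$ is a nonzero form $f\in\mathrm{Sym}^dV^*$ such that the line $\mathbb{C}f$ is $G$-stable. A \emph{pseudoreflection} is an element $g\ne1$ of finite order that fixes a hyperplane pointwise, and $G$ is \emph{small} if it contains none. The group $G$ is \emph{primitive}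 if it is irreducible and permutes transitively the summands of no decomposition $V=W_1\oplus\dots\oplus W_t$ with $t\ge2$. A group $L$ is \emph{quasisimple} if $L=[L,L]$ and $L/Z(L)$ is simple.

\begin{theorem}\label{thm:C}
Let $n\ge2$, let $G\subset GL_n(\mathbb{C})$ be small, and suppose that $\mathbb{C}^n/G$ is exceptional. Then $G$ is primitive, has no semi-invariant of degree $\le n$, and one of the following holds.
\begin{enumerate}
\item[(a)] $n=p^k$ with $p$ prime, and $\bar G$ has a normal subgroup $\bar N\cong\mathbb{F}_p^{2k}$ with irreducible preimage in $G$, such that $C_{\bar G}(\bar N)=\bar N$ and $\bar G/\bar N\le Sp_{2k}(p)$.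
\item[(b)] $S\le\bar G\le\mathrm{Aut}(S)$ for a nonabelian simple group $S$, and a quasisimple normal subgroup $L\subset G$ with $L/Z(L)\cong S$ acts irreducibly on $V$.
\end{enumerate}
\end{theorem}

We say that a finite group $G\subset GL(V)$ is \emph{of type (a)} or \emph{of type (b)} if it has the property (a) or (b). Groups of each type exist in infinitely many dimensions (Examples~\ref{ex:heis} and~\ref{ex:alt}), and these families make the conjecture plausible. A count points the other way. The space $\mathrm{Sym}^nV^*\otimes\det V$ is a representation of $\bar G$ of dimension $\binom{2n-1}{n}$, which is $4^n$ up to a factor polynomial in $n$, and an invariant vector in it is a semi-invariant of degree $n$. The dimension of the invariants is the average of the character, to which the identity contributes about $4^n/|\bar G|$. If $\bar G$ is not too large and no other element is too close to a scalar, this term outweighs all others together. The second half of the proof shows that for large $n$ every group of type (a) or (b) either satisfies these two conditions, with $\log|\bar G|$ bounded by a power of $\log n$,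 or preserves a quadric.

Sections~\ref{sec:crit}--\ref{sec:structure} prove Theorem~\ref{thm:C}. Sections~\ref{sec:count}--\ref{sec:b} carry out the count and prove Theorem~\ref{thm:A} and the bound in Theorem~\ref{thm:B}, and Section~\ref{sec:sharp} computes $\alpha_G$ for $\mu_r\wr S_n$. Besides textbook facts we use Frobenius' theorem on the characters of alternating groups \cite{JK} in Section~\ref{sec:geom}, and, in Section~\ref{sec:b} only, the classification of finite simple groups, the fact that they are generated by two elements, the Schur multiplier of $A_m$, and a theorem of Liebeck and Shalev \cite{LSh}. The symbol $\log$ denotes the natural logarithm.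

\section{Log discrepancies and small groups}\label{sec:pairs}

Let $X$ be a normal variety and $B$ an effective $\mathbb{Q}$-divisor with $K_X+B$ $\mathbb{Q}$-Cartier. A \emph{prime divisor over $X$} is a prime divisor $F$ on a normal variety $Y$ with a proper birational morphism $\phi:Y\to X$; it is identified with the valuation $\mathrm{ord}_F$ of $\mathbb{C}(X)$, and its \emph{center} is $\phi(F)$. Write $K_Y+B_Y=\phi^*(K_X+B)$ with $\phi_*B_Y=B$; we call $B_Y$ the crepant pullback. The \emph{log discrepancy} $a_F(X,B)$ is $1$ minus the coefficient of $F$ in $B_Y$. The pair is \emph{log canonical (lc)} if $a_F(X,B)\ge0$ for all $F$, and \emph{klt} if $a_F(X,B)>0$ for all $F$. An \emph{lc place} of an lc pair is an $F$ with $a_F(X,B)=0$. If $Y$ is smooth and $B_Y$ has simple normal crossing (snc) support, then $(X,B)$ is lc (klt) if and only if all coefficients of $B_Y$ are $\le1$ ($<1$).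

For $X$ smooth we write $a_F=a_F(X,0)$, a positive integer, and then
\[
a_F(X,B)=a_F-\mathrm{ord}_FB .
\]
For a nonzero ideal sheaf $\mathfrak{b}$ and $c\ge0$ one puts $a_F(X,\mathfrak{b}^c)=a_F-c\,\mathrm{ord}_F\mathfrak{b}$ and defines lc and klt in the same way. The \emph{log canonical threshold} of $\mathfrak{b}\ne\mathcal{O}_X$, or of a divisor $D\neq 0$, is the largest $c$ for which $(X,\mathfrak{b}^c)$, or $(X,cD)$, is lc. It is a positive rational number, computed on a log resolution, and at this $c$ the pair is not klt. We use three facts.

\begin{enumerate}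
\item[(P1)] \emph{Averaging.} For $X$ smooth, $a_F(X,B)$ is an affine function of $B$. So an average of lc boundaries is lc, and a common lc place of all of them is an lc place of the average.
\item[(P2)] \emph{Subvarieties.} Let $X$ be smooth and $T\subset X$ an irreducible closed subvariety of codimension $w\ge1$. Blowing up $T$ near its generic point gives a divisor $F_T$ (equal to $T$ if $w=1$) with $a_{F_T}=w$, and $\mathrm{ord}_{F_T}\mathfrak{b}\ge1$ for every ideal $\mathfrak{b}$ vanishing on $T$.
\item[(P3)] \emph{Finite covers} \cite[Proposition 5.20 and its proof]{KM}. Let $\pi:X'\to X$ be a finite surjective morphism of normal varieties and $K_{X'}+\Delta=\pi^*(K_X+B)$. For each prime divisor $F'$ over $X'$ the restriction of $\mathrm{ord}_{F'}$ to $\mathbb{C}(X)$ is $r\cdot\mathrm{ord}_F$ for a prime divisor $F$ over $X$ and an integer $r\ge1$, with $a_{F'}(X',\Delta)=r\,a_F(X,B)$, and the center of $F$ is the image of the center of $F'$. Every $F$ arises in this way. In particular $(X,B)$ is lc if and only if $(X',\Delta)$ is.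
\end{enumerate}

Let $\pi:\mathbb{C}^n\to X=\mathbb{C}^n/G$ be the quotient map and $x=\pi(0)$. If $G$ is small, the fixed locus of each $g\ne1$ has codimension at least $2$, so $\pi$ is \'etale in codimension one and $\pi^*K_X=K_{\mathbb{C}^n}$. The variety $X$ is $\mathbb{Q}$-factorial, and $B\mapsto\Delta=\pi^*B$ is a bijection from effective $\mathbb{Q}$-divisors on $X$ to $G$-invariant effective $\mathbb{Q}$-divisors on $\mathbb{C}^n$, with inverse $\Delta\mapsto\frac1{|G|}\pi_*\Delta$; moreover $\pi^*(K_X+B)=K_{\mathbb{C}^n}+\Delta$, so (P3) applies. Nothing is lost by assuming $G$ small.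

\begin{lemma}\label{lem:small}
Every quotient singularity of dimension $n$ is isomorphic to $(\mathbb{C}^n/G;0)$ with $G\subset GL_n(\mathbb{C})$ small.
\end{lemma}

\begin{proof}
Let $R$ be the normal subgroup of $G$ generated by the pseudoreflections. By the Chevalley--Shephard--Todd theorem $A=\mathbb{C}[V]^R$ is a graded polynomial ring in $n$ variables. Let $\mathfrak{m}\subset A$ be the ideal spanned by the forms of positive degree, and choose a graded $G$-stable complement $W$ of $\mathfrak{m}^2$ in $\mathfrak{m}$. Then $\dim W=n$ and $W$ generates $A$ (induction on the degree), so the surjection $\mathrm{Sym}\,W\to A$ of domains of dimension $n$ is an isomorphism. In the coordinates given by a basis of $W$, the group $G/R$ acts on $V/R\cong\mathbb{C}^n$ linearly, and faithfully because it is the Galois group of $\mathbb{C}(V)^R$ over $\mathbb{C}(V)^G$. So $(V/G;0)\cong(\mathbb{C}^n/(G/R);0)$. The new group may again contain pseudoreflections, but if $R\ne1$ its order is smaller, so repeating the step ends with a small group.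
\end{proof}

One divisor is present for every $G$. Let $\sigma:Y\to\mathbb{C}^n$ be the blow-up of $0$, with exceptional divisor $E=\mathbb{P}^{n-1}$. Then $K_Y=\sigma^*K_{\mathbb{C}^n}+(n-1)E$ and $a_E(\mathbb{C}^n,\Delta)=n-\mathrm{mult}_0\Delta$. This is the origin of the number $n$ in all our statements: an lc boundary has multiplicity at most $n$ at the origin, and $E$ is an lc place exactly when the multiplicity is $n$. The variety $Y$ is the total space of a line bundle $p:Y\to\mathbb{P}^{n-1}$ with zero section $E$; the fiber over $[v]$ maps isomorphically onto the line $\mathbb{C}v$. For a form $f$ of degree $d$ with zero divisor $\mathrm{div}_{\mathbb{P}}(f)$ on $\mathbb{P}^{n-1}$ we have $\sigma^*\mathrm{div}(f)=dE+p^*\mathrm{div}_{\mathbb{P}}(f)$.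

\section{Dimension two}\label{sec:two}

We first explain the link between $\alpha_G$ and exceptionality in the direction that produces examples. This section is not used in the proofs of the theorems.

\begin{lemma}\label{lem:suff}
If $G$ is small and $\alpha_G(\mathbb{P}^{n-1})>1$, then $\mathbb{C}^n/G$ is exceptional.
\end{lemma}

\begin{proof}
Let $(X,B)$ be lc near $x$, $\Delta=\pi^*B$, $m=\mathrm{mult}_0\Delta\le n$, and let $\Delta_Y$ be the strict transform of $\Delta$ on $Y$. The crepant pullback of $\Delta$ is $\Delta_Y+(m-n+1)E$. The divisor $\Delta_Y|_E$ on $E=\mathbb{P}^{n-1}$ is effective, $G$-invariant and of degree $m$. If $m>0$, put $D=\frac nm\Delta_Y|_E$ and take $1<c<\alpha_G(\mathbb{P}^{n-1})$; then $(E,cD)$ is lc, so $a_F-\mathrm{ord}_F(\Delta_Y|_E)\ge a_F-\mathrm{ord}_FD\ge(1-\frac1c)a_F>0$ for all $F$ over $E$. Thus $(E,\Delta_Y|_E)$ is klt, also when $m=0$. By inversion of adjunction, every prime divisor $F'\ne E$ over $Y$ whose center meets $E$ has $a_{F'}(Y,\Delta_Y+E)>0$, and then $a_{F'}(\mathbb{C}^n,\Delta)>0$ since $m-n+1\le1$. By (P3), an lc place of $(X,B)$ with center through $x$ is the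 restriction of an lc place of $(\mathbb{C}^n,\Delta)$ with center through $\pi^{-1}(x)=\{0\}$; its center on $Y$ meets $E$, so it is $E$.
\end{proof}

Now let $n=2$, and let $o$ be the size of the smallest orbit of $\bar G$ on $\mathbb{P}^1$. A pair $(\mathbb{P}^1,D)$ is lc if and only if all coefficients of $D$ are $\le1$. An invariant $D$ of degree $2$ has coefficients at most $2/o$, with equality when $D$ is supported on a smallest orbit. Hence
\[
\alpha_G(\mathbb{P}^1)=o/2 .
\]
The finite subgroups of $PGL_2(\mathbb{C})$ are the rotation groups of the sphere: cyclic, dihedral, $A_4$, $S_4$, $A_5$, with $o=1,2,4,6,12$. Let $G$ be small.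

If $o\ge 4$, then $\alpha_G(\mathbb{P}^1)\in\{2,3,6\}$ and $\mathbb{C}^2/G$ is exceptional by Lemma~\ref{lem:suff}. The preimages of $A_4$, $S_4$, $A_5$ in $SL_2(\mathbb{C})$ are examples; they are small because a pseudoreflection has determinant $\ne1$. For $A_4$ and $S_4$ we are in case (a) of Theorem~\ref{thm:C}, with $\bar N$ the Klein four-group and $Sp_2(2)\cong S_3$, and for $A_5$ in case (b).

If $o\le2$, then $G$ preserves a pair of distinct lines (if it fixes one line, it fixes a complement), so in suitable coordinates $xy$ is a semi-invariant. The pair $(\mathbb{C}^2,\Delta)$ with $\Delta=\{xy=0\}$ is lc. The axis $\Gamma=\{x=0\}$ is an lc place, and so is $E$, since $a_E(\mathbb{C}^2,\Delta)=2-2=0$. By (P3) both descend to lc places of $(X,B)$, where $\pi^*B=\Delta$. The center of the first is a curve through $x$ and the center of the second is $x$, so they are distinct and $X$ is not exceptional. This is the model of the general criterion: one lc place is $E$, the other is a cone over a bad locus in $\mathbb{P}^{n-1}$, and the dimensions of the centers tell them apart on the quotient.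

\begin{remark}
Lemma~\ref{lem:suff} fails without smallness. Let $\omega$ be a primitive cube root of unity and $\tilde T\subset SL_2(\mathbb{C})$ the preimage of $A_4$. An element $g\in\tilde T$ of order $3$ has eigenvalues $\omega,\omega^2$, so $\omega g$ is a pseudoreflection. The group $G$ generated by these $\omega g$ has $\bar G=A_4$ and $\alpha_G(\mathbb{P}^1)=2$, but $\mathbb{C}^2/G\cong\mathbb{C}^2$ is not exceptional.
\end{remark}

\section{Invariant linear systems}\label{sec:crit}

In higher dimension a group may have no semi-invariant of low degree and still preserve a linear system of low degree with a large base locus. For a subspace $0\ne M\subset\mathrm{Sym}^dV^*$ let $\mathfrak{b}_M\subset\mathcal{O}_{\mathbb{P}^{n-1}}$ be its \emph{base ideal}, the image of $M\otimes\mathcal{O}(-d)\to\mathcal{O}$. Its zero set is the set of common zeros of the forms in $M$, and $\mathrm{ord}_F\mathfrak{b}_M=\min_{f\in M\setminus0}\mathrm{ord}_F\,\mathrm{div}_{\mathbb{P}}(f)$. The exponent $n/d$ below scales the system to the degree of $-K_{\mathbb{P}^{n-1}}$.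

\begin{definition}
The group $G$ is \emph{obstructed} if there are $d\ge1$ and a $G$-stable subspace $0\ne M\subset\mathrm{Sym}^dV^*$ such that $(\mathbb{P}^{n-1},\mathfrak{b}_M^{\,n/d})$ is not klt.
\end{definition}

\begin{proposition}\label{prop:crit}
If $G$ is obstructed, then $\alpha_G(\mathbb{P}^{n-1})\le1$. If moreover $G$ is small, then $\mathbb{C}^n/G$ is not exceptional.
\end{proposition}

Compared with the example $\{xy=0\}$ there are three difficulties. The pair $(\mathbb{P}^{n-1},\mathfrak{b}_M^{\,n/d})$ may be worse than lc, so the exponent must be lowered to the threshold; the multiplicity at $0$ then drops below $n$, and we restore it with general hyperplanes. The ideal must be replaced by a divisor with the same singularities, and we use many general members with small coefficients. Finally this divisor is not $G$-invariant, and averaging over $G$ must not destroy the second lc place, which is not $G$-invariant either; here the $G$-stability of $M$ is used.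

\begin{proof}
Choose $F$ over $\mathbb{P}^{n-1}$ with $a_F\le\frac nd\,\mathrm{ord}_F\mathfrak{b}_M$ and any $f\in M\setminus0$. The divisor $D=\frac n{d|G|}\sum_{g\in G}g^*\mathrm{div}_{\mathbb{P}}(f)$ is $G$-invariant of degree $n$. All $g^*f$ lie in $M$, so $\mathrm{ord}_FD\ge\frac nd\,\mathrm{ord}_F\mathfrak{b}_M\ge a_F>0$, and $a_F-t\,\mathrm{ord}_FD<0$ for $t>1$. So $\alpha_G(\mathbb{P}^{n-1})\le1$.

Now let $G$ be small. Let $c$ be the log canonical threshold of $\mathfrak{b}_M$. Then $c\le n/d$, and $e=n-cd\ge0$ is rational.

\emph{A resolution of the cone.} Let $\phi:P'\to\mathbb{P}^{n-1}$ be a log resolution of $\mathfrak{b}_M$, with $\mathfrak{b}_M\mathcal{O}_{P'}=\mathcal{O}(-\sum b_jF_j)$, $K_{P'}=\phi^*K_{\mathbb{P}^{n-1}}+\sum k_jF_j$ and $\sum F_j$ snc. By the definition of $c$ we have $cb_j-k_j\le1$ for all $j$, with equality for some index $j_0$; put $F=F_{j_0}$. Let $Y'=Y\times_{\mathbb{P}^{n-1}}P'$, a line bundle $p':Y'\to P'$ with zero section $E'$, and let $\tau:Y'\to\mathbb{C}^n$ be the composite, which is proper and birational. As $p$ is smooth,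
\[
K_{Y'}=\tau^*K_{\mathbb{C}^n}+(n-1)E'+\sum_jk_j\,p'^*F_j .
\]
The divisor $E'$ defines the valuation $\mathrm{ord}_E$. Put $\Gamma=p'^*F$; its center on $\mathbb{C}^n$ is the affine cone over $\phi(F)$.

\emph{A boundary with lc places $E$ and $\Gamma$.} Take an integer $s>\max(c,e)$, general forms $f_1,\dots,f_s\in M$, general linear forms $l_1,\dots,l_s\in V^*$, and put
\[
\Delta'=\frac cs\sum_{i=1}^s\mathrm{div}(f_i)+\frac es\sum_{i=1}^s\mathrm{div}(l_i).
\]
Then $\tau^*\mathrm{div}(f_i)=dE'+\sum_jb_j\,p'^*F_j+p'^*H_i$ and $\tau^*\mathrm{div}(l_i)=E'+p'^*L_i$, where $H_i$ and $L_i$ are general members of base point free linear systems on $P'$ (possibly $H_i=0$). By Bertini's theorem $\sum F_j+\sum H_i+\sum L_i$ is a reduced snc divisor on $P'$, so its pullback plus the zero section $E'$ is snc on $Y'$. The crepant pullback of $\Delta'$ to $Y'$ has coefficient $cd+e-(n-1)=1$ along $E'$, coefficient $cb_j-k_j\le1$ along $p'^*F_j$, with equality along $\Gamma$, and coefficients $c/s<1$ and $e/s<1$ along the components of $p'^*H_i$ and $p'^*L_i$. So $(\mathbb{C}^n,\Delta')$ is lc, and $E$ and $\Gamma$ are lc places.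

\emph{Averaging.} Let $\Delta=\frac1{|G|}\sum_gg^*\Delta'$. Each $(\mathbb{C}^n,g^*\Delta')$ is lc and has $E$ as an lc place, because $g$ preserves multiplicity at $0$. For $\Gamma$, fix $g$. The forms $f\in M$ with $\mathrm{ord}_\Gamma(g^*f)>b_{j_0}=\min_{M\setminus 0}\mathrm{ord}_\Gamma$ form, together with $0$, a linear subspace of $M$, which is proper because $g^*M=M$. In the same way the linear forms $l$ with $\mathrm{ord}_\Gamma(g^*l)>0$ lie in a proper subspace of $V^*$. Choosing the $f_i$ and $l_i$ outside these finitely many subspaces, we get $\mathrm{ord}_\Gamma g^*\Delta'=cb_{j_0}=\mathrm{ord}_\Gamma\Delta'$ for all $g$, so $\Gamma$ is an lc place of every $g^*\Delta'$. By (P1), $(\mathbb{C}^n,\Delta)$ is lc with lc places $E$ and $\Gamma$.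

\emph{Descent.} Let $B=\frac1{|G|}\pi_*\Delta$. Since $G$ is small, $\pi^*(K_X+B)=K_{\mathbb{C}^n}+\Delta$. By (P3), $(X,B)$ is lc, and $E$ and $\Gamma$ restrict to lc places of $(X,B)$ with centers $\{x\}$ and the image of the cone over $\phi(F)$. The second center contains $x$ and has positive dimension. So the two lc places are distinct, and $X$ is not exceptional.
\end{proof}

Smallness enters only in the equality $\pi^*K_X=K_{\mathbb{C}^n}$ of the last step. For a group with pseudoreflections one would add to $B$ the branch divisors with coefficients $1-\frac1r$, $r$ the ramification index; Lemma~\ref{lem:small} makes this unnecessary.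

Every obstruction in this paper comes from the following test. The subvariety $T$ need not be $G$-invariant.

\begin{lemma}\label{lem:codim}
Let $0\ne M\subset\mathrm{Sym}^dV^*$ be $G$-stable, $d\geq 1$. If all forms in $M$ vanish on a nonempty irreducible closed subvariety $T\subset\mathbb{P}^{n-1}$ of codimension $w\le n/d$, then $G$ is obstructed. In particular, $G$ is obstructed if it has a semi-invariant of degree $\le n$.
\end{lemma}

\begin{proof}
By (P2), $a_{F_T}-\frac nd\,\mathrm{ord}_{F_T}\mathfrak{b}_M\le w-\frac nd\le0$. For a semi-invariant $f$ of degree $d\le n$ take $M=\mathbb{C}f$ and $T$ a component of $\{f=0\}$, with $w=1$.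
\end{proof}

\section{Groups preserving a linear or tensor structure}\label{sec:geom}

A group that preserves a subspace, a direct sum decomposition or a tensor decomposition of $V$ has natural invariant linear systems. They always have small enough degree.

\begin{proposition}\label{prop:geom}
The group $G$ is obstructed in each of the following cases.
\begin{enumerate}
\item[(1)] $G$ is reducible.
\item[(2)] $G$ is irreducible but not primitive.
\item[(3)] $V=V_1\otimes V_2$ with $\dim V_1,\dim V_2\ge2$, and $G$ lies in the image of $GL(V_1)\times GL(V_2)$.
\item[(4)] $V=U^{\otimes k}$ with $\dim U\ge2$, $k\ge2$, and $G$ lies in the image of $GL(U)^k\rtimes S_k$, where $S_k$ permutes the tensor factors.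
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of (1)--(3)]
We apply Lemma~\ref{lem:codim} with a linear subspace $T$.

(1) Let $0\ne W\subsetneq V$ be $G$-stable and $M\subset V^*$ the space of linear forms vanishing on $W$. Here $d=1$, and $T=\mathbb{P}(W)$ has codimension less than $n$.

(2) Let $G$ permute the summands of $V=W_1\oplus\dots\oplus W_t$ transitively, $t\ge2$, so that $\dim W_i=n/t$. View $W_i^*$ as the space of linear forms vanishing on the other summands, and let $M\subset\mathrm{Sym}^tV^*$ be spanned by the products $\ell_1\cdots\ell_t$ with $\ell_i\in W_i^*$. It is $G$-stable, $d=t$, and it vanishes on $T=\mathbb{P}(W_2\oplus\dots\oplus W_t)$, of codimension $n/t$.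

(3) Let $2\le a=\dim V_1\le b=\dim V_2$ and view $V$ as the space of $a\times b$ matrices. The span $M=\Lambda^aV_1^*\otimes\Lambda^aV_2^*\subset\mathrm{Sym}^aV^*$ of the $a\times a$ minors is stable under $GL(V_1)\times GL(V_2)$, and $n/d=ab/a=b$. It vanishes on the space $T$ of matrices with first row zero, which has codimension $b$ and is nonempty in $\mathbb{P}(V)$ because $a\ge2$.
\end{proof}

Case (4) is not covered by (3), since $G$ may permute the factors. It follows from Lemma~\ref{lem:codim} and the next proposition, as $n=u^k$.

\begin{proposition}\label{prop:tensor}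
Let $u=\dim U\ge2$ and $k\ge2$. The group $GL(U)^k\rtimes S_k$ acting on $U^{\otimes k}$ has a semi-invariant of degree $\le u^k$.
\end{proposition}

For $k=2$ the determinant of a $u\times u$ matrix is such a form. In general we translate the question into one about symmetric groups. For a partition $\lambda$ of $d$ let $[\lambda]$ be the corresponding irreducible $S_d$-module and $\lambda'$ the conjugate partition. The module $[\lambda]$ is the complexification of a real one, so its character is real, it is self-dual, and $\mathrm{Sym}^2[\lambda]$ contains a nonzero invariant. Let $(m^u)$ be the partition with $u$ parts equal to $m$.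

\begin{lemma}\label{lem:SW}
Let $d=um$. The space of $SL(U)^k$-invariant forms of degree $d$ on $U^{\otimes k}$ is isomorphic, as an $S_k$-module, to $\big([m^u]^{\otimes k}\big)^{S_d}$, and $GL(U)^k$ acts on it by a character. Hence $(\mathrm{Sym}^k[m^u])^{S_d}$ is the space of forms of degree $d$ invariant under $SL(U)^k\rtimes S_k$, and its nonzero elements are semi-invariants of $GL(U)^k\rtimes S_k$.
\end{lemma}

\begin{proof}
Schur--Weyl duality gives $(U^*)^{\otimes d}=\bigoplus_\lambda\mathbb{S}_\lambda(U^*)\otimes[\lambda]$ as a $GL(U)\times S_d$-module, the sum being over partitions of $d$ with at most $u$ parts. The module $\mathbb{S}_\lambda(U^*)$ is irreducible under $SL(U)$, and trivial only for $\lambda=(m^u)$, when it is the character $\det^{-m}$ of $GL(U)$. So the $SL(U)$-invariants in $(U^*)^{\otimes d}$ form the $S_d$-module $[m^u]$. Now arrange $kd$ copies of $U^*$ in an array with $k$ rows and $d$ columns. Their tensor product is $\big((U^*)^{\otimes k}\big)^{\otimes d}=\big((U^*)^{\otimes d}\big)^{\otimes k}$; the group $S_d$ permutes the columns, $S_k$ permutes the rows, and the $i$-th copy of $GL(U)$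 acts on the $i$-th row. The forms of degree $d$ are the $S_d$-invariants. Taking $SL(U)$-invariants in each row first gives $[m^u]^{\otimes k}$, on which $(h_1,\dots,h_k)\in GL(U)^k$ acts by $\prod_i\det(h_i)^{-m}$. The $S_k$-invariant tensors in $[m^u]^{\otimes k}$ form $\mathrm{Sym}^k[m^u]$.
\end{proof}

For $k$ even, $m=1$ will do. For $k$ odd it fails, since $[1^u]=\mathrm{sgn}$ and $\mathrm{sgn}^{\otimes k}=\mathrm{sgn}$, and we need a rectangle whose tensor cube has an invariant. The square $(u^u)$ is the self-conjugate rectangle, and for self-conjugate partitions the alternating group detects such an invariant. We recall Frobenius' theorem \cite[Theorem 2.5.13]{JK}: if $\lambda=\lambda'$ is a partition of $d\geq 3$ with character $\chi$, then $\chi|_{A_d}=\chi^++\chi^-$ with $\chi^\pm$ irreducible, distinct, and exchanged by conjugation with an odd permutation; the function $\delta=\chi^+-\chi^-$ vanishes outside a single $S_d$-conjugacy class, and on this class $\chi$ takes a value $\varepsilon=\pm1$.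

\begin{lemma}\label{lem:kron}
If $\lambda=\lambda'$ is a partition of $d\ge3$, then $([\lambda]^{\otimes3})^{S_d}\ne0$.
\end{lemma}

\begin{proof}
As $\chi$ is real, the dimension of this space is $\langle\chi^2,\chi\rangle_{S_d}$. On $A_d$ we have $\chi^+=\frac12(\chi+\delta)$, so
\[
\langle\chi\chi^+,\delta\rangle_{A_d}=\tfrac12\langle\chi^2,\delta\rangle_{A_d}+\tfrac12\langle\chi\delta,\delta\rangle_{A_d}.
\]
Conjugation by an odd permutation preserves the inner product, fixes $\chi^2$ and sends $\delta$ to $-\delta$, so the first term is $0$. Since $\chi\delta=\varepsilon\delta$ and $\langle\delta,\delta\rangle_{A_d}=2$, the second term is $\varepsilon\ne0$. So the multiplicities of $\chi^+$ and $\chi^-$ in the character $\chi\chi^+$ differ, and one of $\chi^\pm$ occurs in $\chi\chi^+$, hence in $\chi^2|_{A_d}=\chi\chi^++\chi\chi^-$. The character of $S_d$ induced from $\chi^\pm$ is $\chi$, so Frobenius reciprocity gives $\langle\chi^2,\chi\rangle_{S_d}>0$.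
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tensor}]
If $k$ is even, take $m=1$: $\mathrm{Sym}^k(\mathrm{sgn})$ is the trivial module, and Lemma~\ref{lem:SW} gives a semi-invariant of degree $u\le u^k$.

Let $k\ge3$ be odd. We first work with three factors. By Lemmas~\ref{lem:SW} and~\ref{lem:kron} for $\lambda=(u^u)$, the space $A$ of $SL(U)^3$-invariant forms of degree $u^2$ on $U^{\otimes3}$ is nonzero. It need not contain an $S_3$-invariant, and the product of the six translates of an element has degree $6u^2$, too large when $u$ is small; doubling the degree is enough. Let $W\subset A$ be an irreducible $S_3$-submodule. Then $\dim W\le2$, and $\mathrm{Sym}^2W$ contains a nonzero $S_3$-invariant $q$. A quadratic form in at most two variables is a product of linear forms, so $q=w_1w_2$ with $w_1,w_2\in W\setminus0$. The multiplication map $\mathrm{Sym}^2W\to\mathbb{C}[U^{\otimes3}]$ is $S_3$-equivariant and sends $q$ to a product of two nonzero polynomials. This product is a nonzero form of degree $2u^2$ invariant under $SL(U)^3\rtimes S_3$.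

Let $\Lambda=[(2u)^u]$, a module for $S_d$ with $d=2u^2$. By Lemma~\ref{lem:SW} with $m=2u$ and three factors, there is $0\ne\kappa\in(\mathrm{Sym}^3\Lambda)^{S_d}$. Let $0\ne Q\in(\mathrm{Sym}^2\Lambda)^{S_d}$. The product $\kappa Q^{(k-3)/2}$, taken in the polynomial ring $\mathrm{Sym}\,\Lambda$, is a nonzero element of $(\mathrm{Sym}^k\Lambda)^{S_d}$. Multiplication in this ring raises the number of tensor factors and leaves the degree $d$ of the form unchanged. By Lemma~\ref{lem:SW} with $k$ factors we obtain a semi-invariant on $U^{\otimes k}$ of degree $2u^2\le u^3\le u^k$.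
\end{proof}

For $u=2$, $k=3$ the degree $2u^2=8$ equals $u^k$, so there is no room to spare in this construction.

\section{The structure of unobstructed groups}\label{sec:structure}

\begin{proposition}\label{prop:structure}
If $G$ is not obstructed, then $G$ is of type (a) or of type (b).
\end{proposition}

We write $[x,y]=xyx^{-1}y^{-1}$ and use the following facts. If $A,B\subset G$ are subgroups with $[A,B]\subset Z$, then $(x,y)\mapsto[x,y]$ is multiplicative in each variable on $A\times B$, because $xyx^{-1}=[x,y]y$ with $[x,y]$ a scalar. An irreducible subgroup of $GL(W)$ spans $\mathrm{End}(W)$ (Burnside), and only scalars commute with it (Schur). A minimal normal subgroup of a finite group is either an elementary abelian $p$-group or a product $S_1\times\dots\times S_t$ of nonabelian simple groups that are permuted transitively by conjugation.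

\begin{proof}
By Proposition~\ref{prop:geom}, $G$ is primitive and cases (3) and (4) do not occur. Since $n\ge2$ and $G$ is irreducible, $\bar G\ne1$.

\emph{Every normal subgroup $K$ of $G$ is scalar or irreducible.} By Clifford's theorem $G$ permutes the isotypic components of $V|_K$ transitively, so by primitivity there is only one: $V=W\otimes T$ with $W$ an irreducible $K$-module and $K$ acting trivially on $T$. For $g\in G$ the twist of $V|_K$ by conjugation with $g$ is isomorphic to $V|_K$, so the twist of $W$ is isomorphic to $W$: there is $A_g\in GL(W)$ inducing conjugation by $g$ on the image of $K$. Then $(A_g\otimes1)^{-1}g$ commutes with $K$, hence with $\mathrm{End}(W)\otimes1$, and so lies in $1\otimes GL(T)$. Thus $G$ lies in the image of $GL(W)\times GL(T)$. As case (3) is excluded, $\dim W=1$ and $K$ is scalar, or $\dim T=1$ and $K$ is irreducible.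

Let $\bar N$ be a minimal normal subgroup of $\bar G$ and $N$ its preimage in $G$. It is not scalar, so it is irreducible.

\emph{Case $\bar N$ an elementary abelian $p$-group.} For $x,y\in N$ we have $[x,y]\in Z$ and $x^p\in Z$, so $[x,y]^p=[x^p,y]=1$. The commutator therefore defines an alternating bilinear form on the $\mathbb{F}_p$-space $\bar N$ with values in $\mu_p\cong\mathbb{F}_p$. It is nondegenerate, since the center of $N$ is $Z$ by Schur's lemma, so $|\bar N|=p^{2k}$ with $k\ge1$. It is preserved by conjugation with elements of $G$, since its values are scalars. For $x\in N\setminus Z$ there is $y\in N$ with $yxy^{-1}=\zeta x$, $\zeta\ne1$, so $\mathrm{tr}\,x=0$. Irreducibility of $N$ gives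
\[
1=\frac1{|N|}\sum_{x\in N}|\mathrm{tr}\,x|^2=\frac{|Z|\,n^2}{|N|}=\frac{n^2}{p^{2k}},
\]
so $n=p^k$. Let $g\in G$ act trivially on $\bar N$. Then $x\mapsto[g,x]$ is a homomorphism $N\to Z$ that is trivial on $Z$, hence a homomorphism $\bar N\to\mu_p$. By nondegeneracy it equals $x\mapsto[y,x]$ for some $y\in N$. Then $gxg^{-1}=yxy^{-1}$ for all $x\in N$, so $y^{-1}g$ is scalar and $g\in N$. Thus $C_{\bar G}(\bar N)=\bar N$, and $\bar G/\bar N$ embeds in the isometry group $Sp_{2k}(p)$ of the form. This is type (a).

\emph{Case $\bar N=S_1\times\dots\times S_t$.} We show that the factors give a tensor decomposition of $V$, so that $t=1$. Let $N_i$ be the preimage of $S_i$ and $L_i=[N_i,N_i]$. The group $L_i$ maps onto $[S_i,S_i]=S_i$, so $N_i=ZL_i$ and $L_i=[ZL_i,ZL_i]=[L_i,L_i]$. As $S_i$ has trivial center, $Z(L_i)=L_i\cap Z$, so $L_i$ is quasisimple with $L_i/Z(L_i)\cong S_i$. For $i\ne j$ and $y\in L_j$ the map $x\mapsto[x,y]$ is a homomorphism from the perfect group $L_i$ to the abelian group $Z$, hence trivial. So the $L_i$ commute with each other, and since $N=ZL_1\cdots L_t$, the space $V$ is an irreducible module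 for $L_1\times\dots\times L_t$. Therefore $V=W_1\otimes\dots\otimes W_t$ with $W_i$ an irreducible $L_i$-module, and $\dim W_i\ge2$ because $L_i$ is not scalar. The span of $L_i$ in $\mathrm{End}(V)$ is the subalgebra $A_i\cong\mathrm{End}(W_i)$ acting on the $i$-th factor. Conjugation by $G$ permutes the $L_i$, hence the $A_i$, transitively, so the $W_i$ have the same dimension and we may identify them with one space $U$. Let $g\in G$, and let $P$ be the permutation of the tensor factors that permutes the $A_i$ as $g$ does. Then $P^{-1}g$ normalizes each $A_i$. By the Skolem--Noether theorem it acts on $A_i$ as conjugation by some $h_i\in GL(U)$, so $(h_1\otimes\dots\otimes h_t)^{-1}P^{-1}g$ commutes with all $A_i$, which generate $\mathrm{End}(V)$, and is a scalar. So $G$ lies in the image of $GL(U)^t\rtimes S_t$, and since case (4) is excluded, $t=1$.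

Put $S=S_1=\bar N$ and $L=L_1=[N,N]$. Then $L$ is normal in $G$, quasisimple and irreducible. If the image of $g\in G$ centralizes $S$, then $x\mapsto[g,x]$ is a homomorphism from the perfect group $L$ to $Z$, hence trivial, and $g$ is scalar. So $C_{\bar G}(S)=1$, and conjugation embeds $\bar G$ in $\mathrm{Aut}(S)$. This is type (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:crit}, $G$ is not obstructed. So $G$ is primitive by Proposition~\ref{prop:geom}(1),(2), has no semi-invariant of degree $\le n$ by Lemma~\ref{lem:codim}, and is of type (a) or (b) by Proposition~\ref{prop:structure}.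
\end{proof}

\section{Counting semi-invariants of degree $n$}\label{sec:count}

Groups of type (a) and (b) preserve no visible structure on $V$, so we look for a semi-invariant by counting. Degree $n$ is the largest degree allowed by Lemma~\ref{lem:codim}, so it gives the largest space. It is also the degree in which scalars can be removed: on
\[
\mathcal{S}=\mathrm{Sym}^nV^*\otimes\det V
\]
a scalar $c$ acts by $c^{-n}c^n=1$, so $\mathcal{S}$ is a representation of $\bar G$. A nonzero invariant vector is a form $f$ of degree $n$ with $g\cdot f=\det(g)^{-1}f$, a semi-invariant. Let $\psi$ be the character of $\mathcal{S}$, so that $\dim\mathcal{S}^{\bar G}=\frac1{|\bar G|}\sum_{g\in\bar G}\psi(g)$. If $\tilde g\in G$ is a lift of $g$ with eigenvalues $\lambda_1,\dots,\lambda_n$, then $\psi(g)$ is $\det\tilde g$ times the coefficient of $t^n$ in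
\[
\Phi_g(t)=\prod_{i=1}^n(1-\lambda_i^{-1}t)^{-1},
\]
and $\psi(1)=\binom{2n-1}n$.

\begin{example}\label{ex:heis}
Let $n=p$ be prime, $\zeta=e^{2\pi i/p}$, and let $G$ be generated by $\xi:e_i\mapsto e_{i+1}$ and $\eta:e_i\mapsto\zeta^ie_i$, $i\in\mathbb{Z}/p$. Then $\eta\xi=\zeta\xi\eta$ and $\bar G\cong\mathbb{F}_p^2$. A nonscalar $x\in G$ is conjugate to $\zeta x$, so its eigenvalues are $\lambda,\lambda\zeta,\dots,\lambda\zeta^{p-1}$ for some $\lambda$. In particular $\mathrm{tr}\,x=0$, the average of $|\mathrm{tr}|^2$ over $G$ is $1$, $G$ is irreducible, and it is of type (a) with $\bar N=\bar G$. Further $\Phi_x(t)=(1-\lambda^{-p}t^p)^{-1}$ and $\det x=(-1)^{p-1}\lambda^p$, so $\psi(x)=(-1)^{p-1}$ and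
\[
\dim\mathcal{S}^{\bar G}=\frac1{p^2}\Big(\binom{2p-1}p+(-1)^{p-1}(p^2-1)\Big).
\]
For $p=2$ this is $(3-3)/4=0$: the identity term is cancelled by the others. For $p=3$ it is $(10+8)/9=2$, the invariants being $x_0x_1x_2$ and $x_0^3+x_1^3+x_2^3$. As $p$ grows, the identity term grows exponentially while the other terms contribute $p^2-1$ in absolute value.
\end{example}

In general $|\psi(g)|$ is not bounded, and it is close to $\psi(1)$ if $\tilde g$ is close to a scalar. The distance from the scalars is measured by the normalized trace
\[
\rho_g=|\mathrm{tr}\,\tilde g|/n\in[0,1],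
\]
which does not depend on the lift. We bound the coefficient of $t^n$ in $\Phi_g$ by Cauchy's estimate on the circle $|t|=\frac12$. This radius is the right one because for $g=1$ the estimate gives $2^n\cdot2^n=4^n$, which is within a factor $4\sqrt n$ of $\psi(1)$.

\begin{lemma}\label{lem:count}
Suppose $\rho_g\le\rho$ for all $1\ne g\in\bar G$, and
\begin{equation}\label{eq:count}
\log(4\sqrt n)+\log|\bar G|<(1-\rho)\,n/2 .
\end{equation}
Then $G$ has a semi-invariant of degree $n$.
\end{lemma}

\begin{proof}
The numbers $\beta_n=\binom{2n}n\sqrt n/4^n$ satisfy $\beta_1=\frac12$ and $\beta_{n+1}/\beta_n=(2n+1)/\sqrt{4n^2+4n}>1$. So $\psi(1)=\frac12\binom{2n}n\ge4^n/(4\sqrt n)$. Let $g\ne1$ and $|t|=\frac12$. All $\lambda_i$ have modulus $1$, so $|\mathrm{tr}(\tilde g^{-1})|=n\rho_g$ and $|\mathrm{tr}(\tilde g^{-j})|\le n$. Using $\sum_{j\ge1}2^{-j}/j=\log2$,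
\[
\log|\Phi_g(t)|=\mathrm{Re}\sum_{j\ge1}\frac{\mathrm{tr}(\tilde g^{-j})\,t^j}j\le\frac{n\rho_g}2+n\Big(\log2-\frac12\Big).
\]
As $|\det\tilde g|=1$, Cauchy's estimate gives $|\psi(g)|\le2^n\cdot2^ne^{-(1-\rho_g)n/2}\le4^ne^{-(1-\rho)n/2}$. Hence
\[
|\bar G|\dim\mathcal{S}^{\bar G}=\sum_{g\in\bar G}\mathrm{Re}\,\psi(g)\ge\frac{4^n}{4\sqrt n}-|\bar G|\,4^ne^{-(1-\rho)n/2},
\]
and the right side is positive by \eqref{eq:count}.
\end{proof}

\section{Groups of symplectic type}\label{sec:a}

For type (a) both quantities in \eqref{eq:count} can be read off from the action on $\bar N$.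

\begin{proposition}\label{prop:a}
There is $N_a$ such that for $n\ge N_a$ every finite $G\subset GL_n(\mathbb{C})$ of type (a) has a semi-invariant of degree $n$.
\end{proposition}

\begin{proof}
Let $N$ be the preimage of $\bar N$. For $x\in N$ the line $\mathbb{C}x\subset\mathrm{End}(V)$ depends only on the image $\bar x\in\bar N$. There are at most $p^{2k}=n^2$ such lines, and they span $\mathrm{End}(V)$ by Burnside's theorem, so $\mathrm{End}(V)$ is their direct sum. Conjugation by $\tilde g\in G$ permutes the lines as $g$ permutes $\bar N$, and acts on a fixed line by a root of unity. Its trace on $\mathrm{End}(V)$ is $\mathrm{tr}(\tilde g)\,\mathrm{tr}(\tilde g^{-1})$, so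
\[
|\mathrm{tr}\,\tilde g|^2\le\#\{\bar x\in\bar N:\ g\bar xg^{-1}=\bar x\}.
\]
If $g$ acts nontrivially on $\bar N$, its fixed points form a proper subspace of $\mathbb{F}_p^{2k}$, so $\rho_g^2\le p^{2k-1}/p^{2k}\le\frac12$. If $g\ne1$ acts trivially, then $\tilde g\in N\setminus Z$ since $C_{\bar G}(\bar N)=\bar N$; being nonscalar, it fails to commute with some $y\in N$, so $y\tilde gy^{-1}=\zeta\tilde g$ with $\zeta\ne1$ and $\rho_g=0$. We may take $\rho=1/\sqrt2$.

From $|Sp_{2k}(p)|=p^{k^2}\prod_{i=1}^k(p^{2i}-1)<p^{2k^2+k}$ we get $|\bar G|<p^{2k^2+3k}=n^{2k+3}$, and $k\le\log_2n$. So the left side of \eqref{eq:count} is at most $\log(4\sqrt n)+(2\log_2n+3)\log n$, while the right side is $(1-1/\sqrt2)\,n/2$. The inequality holds for all $n\ge N_a$, with $N_a$ independent of $G$.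
\end{proof}

\section{Almost simple groups}\label{sec:b}

For type (b) the count can fail.

\begin{example}\label{ex:alt}
Let $G=A_{n+1}$, $n\ge4$, act irreducibly on the hyperplane $V=\{\sum x_i=0\}\subset\mathbb{C}^{n+1}$; it is of type (b) with $L=G$. Its order $(n+1)!/2$ grows faster than $4^n$, and a $3$-cycle has trace $(n-2)-1$, so $\rho_g=1-3/n$ and the right side of \eqref{eq:count} is at most $3/2$. But $G$ fixes the quadratic form $\sum x_i^2$.
\end{example}

We show that this is the only way to fail. First, $1-\rho_g$ is bounded below in terms of $\log|S|$ for every group of type (b). Second, $\log|S|$ is bounded by a power of $\log n$ unless there is an invariant quadratic form. Throughout this section $G$ is of type (b), with $S$ and $L$ as in Theorem~\ref{thm:C}; note that $C_{\bar G}(S)=1$, as $\bar G\le\mathrm{Aut}(S)$.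

\subsection{Distance from the scalars}

Some element $h\in S$ is far from the scalars, by orthogonality of characters. If $g\ne1$ were very close to a scalar, so would be all short products of conjugates of $g^{\pm 1}$. It is therefore enough to know that $h$ is a short product of this kind, and this is what the following theorem provides. A subset of a group is \emph{normal} if it is stable under conjugation.

\begin{theorem}[{\cite[Theorem 1.1]{LSh}}]\label{thm:LSh}
There is a constant $c$ such that for every finite nonabelian simple group $S$ and every normal subset $T\ne\emptyset,\{1\}$ of $S$ one has $T^m=S$ for all integers $m\ge c\log|S|/\log|T|$.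
\end{theorem}

We may take $c>0$, and we put $c_1=1+c/\log2$.

\begin{lemma}\label{lem:trace}
For all $1\ne g\in\bar G$ we have $1-\rho_g\ge1/\big(8c_1^2(\log|S|)^2\big)$.
\end{lemma}

\begin{proof}
Fix a $G$-invariant Hermitian inner product on $V$ and let $\|a\|^2=\mathrm{tr}(aa^*)$ be the Hilbert--Schmidt norm, which is invariant under left and right multiplication by unitary operators. For $g\in\bar G$ put
\[
\ell(g)=\min_{|z|=1}\|\tilde g-z\|/\sqrt n .
\]
Since $\|\tilde g-z\|^2=2n-2\,\mathrm{Re}(\bar z\,\mathrm{tr}\,\tilde g)$, we have $\ell(g)^2=2(1-\rho_g)$. So $\ell$ is invariant under conjugation and inversion. It satisfies $\ell(gh)\le\ell(g)+\ell(h)$, because $\tilde g\tilde h-zz'=\tilde g(\tilde h-z')+z'(\tilde g-z)$.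

As $L$ is irreducible and $|\mathrm{tr}|$ is constant on cosets of $Z(L)$, we have $\frac1{|S|}\sum_{s\in S}n^2\rho_s^2=1$. So some $h\in S$ has $\rho_h\le\frac1n\le\frac12$, and $\ell(h)\ge1$.

Let $1\ne g\in\bar G$. It need not lie in $S$, so we pass to a commutator. Since $C_{\bar G}(S)=1$, there is $s\in S$ with $y=g\cdot sg^{-1}s^{-1}\ne1$. Then $y=(gsg^{-1})s^{-1}\in S$ and $\ell(y)\le2\ell(g)$. The conjugacy class $T$ of $y$ in $S$ has at least two elements, as $S$ has trivial center. By Theorem~\ref{thm:LSh}, $h$ is a product of $m=\lceil c\log|S|/\log2\rceil$ conjugates of $y$, and $m\le c_1\log|S|$ because $\log|S|\ge\log60>1$. Hence $1\le\ell(h)\le m\,\ell(y)\le2m\,\ell(g)$, and $1-\rho_g=\frac12\ell(g)^2\ge1/(8m^2)$.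
\end{proof}

\subsection{The order of $S$}

\begin{proposition}\label{prop:order}
There is an absolute constant $C_0$ such that either $V$ carries a nonzero $L$-invariant quadratic form, or $\log|S|\le C_0(\log n)^3$.
\end{proposition}

By the classification of finite simple groups, apart from finitely many groups (the sporadic groups, $A_m$ with $m\le7$, and the derived groups $Sp_4(2)'$, $G_2(2)'$, ${}^2G_2(3)'$, ${}^2F_4(2)'$), $S$ is one of:
\begin{itemize}
\item an alternating group $A_m$, $m\ge8$;
\item a classical group $PSL_D(q)$ $(D\ge2)$, $PSp_D(q)$ $(D\ge4)$, $PSU_D(q)$ $(D\ge3)$, $P\Omega_D(q)$ ($D\ge7$ odd, $q$ odd), or $P\Omega^\pm_D(q)$ ($D\ge8$ even);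
\item an exceptional group $G_2(q)$, $F_4(q)$, $E_6(q)$, $E_7(q)$, $E_8(q)$, ${}^3D_4(q)$, ${}^2E_6(q)$, ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$, where for the last three $q$ is an odd power of $2$, $3$, $2$.
\end{itemize}
Since $\log n\ge\log2$, the finitely many groups are absorbed in $C_0$, and a bound of the form $C(\log_2n)^i$ or $C(\log n)^i$ with $i\le3$ suffices in each of the three families. In each family we find a subgroup that forces $n$ to be large.

\subsubsection*{Alternating groups}

Let $S=A_m$, $m\ge8$. The Schur multiplier of $A_m$ is $\mathbb{Z}/2$, so $L$ is $A_m$ or the unique perfect double cover $2.A_m$. We use $\log|S|\le m\log m$.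

Let $L=A_m$. The irreducible $A_m$-modules are the restrictions $[\lambda]|_{A_m}$ with $\lambda\ne\lambda'$ and the two summands, of equal dimension, of $[\lambda]|_{A_m}$ with $\lambda=\lambda'$. In the first case $V$ has an invariant quadratic form, since $[\lambda]$ has one. In the second case let $h$ be the length of the first row of $\lambda$, which is also the length of the first column. The diagram of $\lambda$ lies in an $h\times h$ square, so $m\le h^2$, and it contains the hook $(h,1^{h-1})$. By the branching rule $\dim[\lambda]\ge\dim[\nu]$ whenever the diagram of $\lambda$ contains that of $\nu$, so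
\[
2n=\dim[\lambda]\ge\dim[(h,1^{h-1})]=\binom{2h-2}{h-1}=\prod_{i=1}^{h-1}\frac{h-1+i}i\ge2^{h-1}.
\]
Hence $h\le\log_2n+2\le3\log_2n$ and $\log|S|\le2h^2\log h\le2h^3\le54(\log_2n)^3$.

Let $L=2.A_m$. The central involution is a scalar of order $2$ in $GL(V)$, so it acts as $-1$. We recall a model of $L$. In the Clifford algebra of $\mathbb{R}^m$, with $v^2=|v|^2$ and hence $vw=-wv$ for $v\perp w$, the group generated by the unit vectors maps onto $O(m)$ with kernel $\{\pm1\}$, a unit vector $v$ going to the reflection in $v^\perp$. The transposition $(ij)$ lifts to $t_{ij}=(e_i-e_j)/\sqrt2$, and $(t_{12}t_{34})^2=-t_{12}^2t_{34}^2=-1$. So both lifts of a double transposition have order $4$. The preimage of $A_m$ is therefore not $A_m\times\{\pm1\}$; its derived subgroup, which maps onto $A_m$, must contain $-1$; so the preimage is perfect and equals $2.A_m$. Choose $a=\lfloor m/4\rfloor$ disjoint $4$-element subsets of $\{1,\dots,m\}$. The preimage of the Klein four-group on one of them has order $8$, has $-1$ as its only involution, and is not cyclic, so it is the quaternion group $Q_8$. Lifts of even permutations with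 disjoint supports commute, being products of an even number of vectors from orthogonal subspaces. So the $a$ quaternion groups commute with each other and generate a group $\mathcal{E}$ of order $2\cdot4^a$. An element $x=x_1\cdots x_a\ne\pm1$ of $\mathcal{E}$ has some $x_i\ne\pm1$, and there is $y$ in the $i$-th quaternion group with $yxy^{-1}=-x$. Let $W$ be an irreducible $\mathcal{E}$-submodule of $V$. Since $-1$ acts as $-1$, such $x$ has trace $0$ on $W$, so $1=2(\dim W)^2/|\mathcal{E}|$ and $n\ge\dim W=2^a$. Hence $m\le4a+3\le7\log_2n$ and $\log|S|\le m^2\le49(\log_2n)^2$.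

\subsubsection*{A lower bound for $n$ from a copy of $SL_j(\mathbb{F}_q)$}

For groups of Lie type we avoid covering groups by passing to $\mathrm{End}(V)$. Conjugation makes it a linear representation of $S$ of dimension $n^2$, which is faithful since $S\subset PGL(V)$.

\begin{lemma}\label{lem:star}
\begin{enumerate}
\item[(i)] Let $1\ne R\le S$ be abelian and normalized by $H\le S$. If every $H$-orbit on the nontrivial characters of $R$ has at least $\nu$ elements, then $n^2\ge\nu$.
\item[(ii)] If $j\ge2$ and there is a homomorphism $SL_j(\mathbb{F}_q)\to S$ whose kernel consists of scalar matrices, then $n^2\ge\frac12(q^{j-1}-1)$.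
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By faithfulness some nontrivial character of $R$ occurs in $\mathrm{End}(V)$, and $H$ permutes the eigenspaces of $R$ as it permutes the characters. So at least $\nu$ eigenspaces are nonzero.

(ii) Let $R\cong\mathbb{F}_q^{\,j-1}$ be the group of matrices $\begin{pmatrix}1_{j-1}&v\\0&1\end{pmatrix}$. Fix a nontrivial character $\theta$ of the additive group $\mathbb{F}_q$; the characters of $R$ are the maps $v\mapsto\theta(\varphi(v))$ with $\varphi$ a linear form on $\mathbb{F}_q^{\,j-1}$. If $j\ge3$, let $H=SL_{j-1}(\mathbb{F}_q)$ be the upper left block. It acts on $R$ by its natural representation and is transitive on the $q^{j-1}-1$ nonzero linear forms. If $j=2$, let $H$ be the diagonal subgroup; $\mathrm{diag}(t,t^{-1})$ acts on $R\cong\mathbb{F}_q$ as multiplication by $t^2$, so the orbits on nonzero linear forms have at least $(q-1)/2$ elements. The only scalar matrix in $R$ is $1$, so $R$ embeds in $S$, and (i) applies to the images of $R$ and $H$.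
\end{proof}

\subsubsection*{Classical groups}

Let $S$ be classical, with natural module of dimension $D$ over $\mathbb{F}_q$ (over $\mathbb{F}_{q^2}$ for $PSU_D(q)$); $S$ is the quotient of $SL_D(q)$, $Sp_D(q)$, $SU_D(q)$ or $\Omega_D^{(\pm)}(q)$ by its scalar matrices. If $S=PSL_D(q)$, put $j=D$; Lemma~\ref{lem:star}(ii) applies to the quotient map. Otherwise let $j$ be the Witt index, the largest dimension of a totally singular subspace. It is $D/2$ for $Sp_D$ and $\Omega^+_D$, $\lfloor D/2\rfloor$ for $SU_D$ and for $\Omega_D$ with $D$ odd, and $D/2-1$ for $\Omega^-_D$. So $j\ge(D-2)/2$ always, $j\ge3$ for the orthogonal groups, and $j=1$ only for $PSU_3(q)$.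

The natural module contains $A\oplus A^\vee$ with $A$ and $A^\vee$ totally singular of dimension $j$ and in duality under the form, and it is the orthogonal sum of $A\oplus A^\vee$ and $(A\oplus A^\vee)^\perp$. The group $GL(A)$ acts by isometries: naturally on $A$, by the dual (in the unitary case conjugate-dual) action on $A^\vee$, and trivially on $(A\oplus A^\vee)^\perp$. Let $j\ge2$ and restrict to $SL_j(\mathbb{F}_q)\subset SL(A)$. The image lies in $Sp_D(q)$ in the symplectic case, and in $SU_D(q)$ in the unitary case because the determinants on $A$ and $A^\vee$ are $1$. In the orthogonal case it lies in $\Omega_D^{(\pm)}(q)$, the derived group of the isometry group, because $SL_j(\mathbb{F}_q)$ is perfect for $j\ge3$. An element acting as a scalar on the natural module is a scalar on $A$. So Lemma~\ref{lem:star}(ii) applies. For $PSU_3(q)$ we use $SL_2(\mathbb{F}_q)\cong SU_2(q)$, embedded as $SU_2(q)\times1\subset SU_3(q)$; the only scalar matrix in $SU_2(q)\times1$ is $1$, so $SL_2(\mathbb{F}_q)$ embeds in $S$ and $n^2\ge\frac12(q-1)$.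

In all cases, with $\epsilon=\max(j-1,1)$, we have $q^\epsilon\le2n^2+1\le3n^2\le n^4$, and $D\le2j+2\le2\epsilon+4\le6\epsilon$. Since $|S|\le|GL_D(q^2)|\le q^{2D^2}$,
\[
\log|S|\le2D^2\log q\le\frac{72\,(\epsilon\log q)^2}{\log q}\le\frac{72\,(4\log n)^2}{\log2}.
\]

\subsubsection*{Exceptional groups}

The rank is bounded, and the order formulas give $|S|\le q^{300}$. It suffices to show $q\le3n^2$, for then $\log|S|\le300\log(3n^2)\le1200\log n$. We may assume $q\ge4$. Then $SL_2(\mathbb{F}_q)$ is quasisimple, so every nontrivial homomorphism from it has kernel in $\{\pm1\}$.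

If $S\ne{}^2B_2(q)$, there is a nontrivial homomorphism $SL_2(\mathbb{F}_q)\to S$. In the untwisted groups its image is generated by two opposite root subgroups. In ${}^3D_4(q)$ and ${}^2E_6(q)$ take a simple root fixed by the graph automorphism; the twisted Frobenius map acts on the root subgroups of this root and its negative by $t\mapsto t^q$, and their fixed points again generate such an image. In ${}^2F_4(q)$ use a Levi subgroup of type $A_1(q)$, and in ${}^2G_2(q)$ the centralizer $2\times PSL_2(q)$ of an involution. Lemma~\ref{lem:star}(ii) with $j=2$ gives $q\le2n^2+1$.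

In ${}^2B_2(q)$ the center $R$ of a Sylow $2$-subgroup is elementary abelian of order $q$, and a cyclic group $H$ of order $q-1$ normalizes $R$ and permutes its $q-1$ nontrivial elements regularly. Write $R$ additively. For $1\ne h\in H$ the endomorphism $1-h$ of $R$ is injective, hence bijective, and a character fixed by $h$ is trivial on its image, hence trivial. So $H$ acts freely on the nontrivial characters, and Lemma~\ref{lem:star}(i) gives $n^2\ge q-1$. This completes the proof of Proposition~\ref{prop:order}.

\subsection{Conclusion}

\begin{proposition}\label{prop:b}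
There is $N_b$ such that for $n\ge N_b$ every finite $G\subset GL_n(\mathbb{C})$ of type (b) has a semi-invariant of degree $2$ or $n$.
\end{proposition}

\begin{proof}
Suppose $V$ has a nonzero $L$-invariant quadratic form. The $L$-invariant bilinear forms are the elements of $\mathrm{Hom}_L(V,V^*)$, which has dimension at most $1$ by Schur's lemma, so the invariant quadratic forms make up a line. This line is $G$-stable since $G$ normalizes $L$, and we have a semi-invariant of degree $2$.

Otherwise $\log|S|\le C_0(\log n)^3$. An automorphism of $S$ is determined by the images of two generators, so $|\bar G|\le|\mathrm{Aut}(S)|\le|S|^2$. With $\rho=\max_{g\ne1}\rho_g$, Lemma~\ref{lem:trace} gives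
\[
\log(4\sqrt n)+\log|\bar G|\le\log(4\sqrt n)+2C_0(\log n)^3,\qquad\frac{(1-\rho)\,n}2\ge\frac n{16\,c_1^2C_0^2(\log n)^6}.
\]
For $n\ge N_b$, with $N_b$ depending only on $c_1$ and $C_0$, the second bound exceeds the first, and Lemma~\ref{lem:count} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the bound in Theorem~\ref{thm:B}]
Let $N=\max(N_a,N_b,2)$, $n\ge N$, and let $G\subset GL_n(\mathbb{C})$ be finite. If $G$ is of type (a) or (b), it has a semi-invariant of degree $\le n$ by Propositions~\ref{prop:a} and~\ref{prop:b}, so it is obstructed by Lemma~\ref{lem:codim}. If not, it is obstructed by Proposition~\ref{prop:structure}. So every $G$ is obstructed, and Proposition~\ref{prop:crit} gives $\alpha_G(\mathbb{P}^{n-1})\le1$. A quotient singularity of dimension $n$ is $\mathbb{C}^n/G$ with $G$ small by Lemma~\ref{lem:small}, and it is not exceptional by Proposition~\ref{prop:crit}.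
\end{proof}

\section{The monomial groups $\mu_r\wr S_n$}\label{sec:sharp}

It remains to prove that $\alpha_G(\mathbb{P}^{n-1})=1$ for $G=\mu_r\wr S_n$ and $r\ge n\ge2$. For $n=2$ this is the formula $\alpha_G(\mathbb{P}^1)=o/2$: the group is irreducible and the two coordinate points form an orbit. In general, if an invariant divisor of degree $n$ had threshold less than $1$, a vanishing theorem would force its non-klt locus $\Sigma$ to have the cohomology $H^*(\mathcal{O}_\Sigma)$ of a point and to be cut out in degree $n-1$. In that degree $\mu_r^n$ has the same invariant subspaces as the full diagonal torus, so $\Sigma$ is a symmetric union of coordinate subspaces, and these have the wrong Euler characteristic. For $n=3$ the candidates are the three coordinate points, with $\chi(\mathcal{O}_\Sigma)=3$, and the coordinate triangle, a plane cubic, with $\chi(\mathcal{O}_\Sigma)=0$.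

We recall the tools. Let $P$ be a smooth projective variety, $D'$ an effective $\mathbb{Q}$-divisor, and $\phi:P'\to P$ a log resolution of $(P,D')$. Write $K_{P'}=\phi^*(K_P+D')+\sum a_iE_i$, where the $E_i$ are the exceptional divisors and the strict transforms of the components of $D'$, so that $a_i=a_{E_i}(P,D')-1$. The \emph{multiplier ideal} is $\mathcal{J}(D')=\phi_*\mathcal{O}_{P'}(\sum\lceil a_i\rceil E_i)$. It is a nonzero ideal, independent of $\phi$, and equal to $\mathcal{O}_P$ exactly when $(P,D')$ is klt. \emph{Nadel vanishing}: if $\mathcal{L}$ is an integral divisor with $\mathcal{L}-D'$ ample, then $H^i(P,\mathcal{J}(D')\otimes\mathcal{O}(K_P+\mathcal{L}))=0$ for $i\ge1$. \emph{Castelnuovo--Mumford regularity}: if a coherent sheaf $\mathcal{F}$ on a projective space has $H^i(\mathcal{F}(m-i))=0$ for all $i\ge1$, then $\mathcal{F}(m)$ is generated by global sections.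

\begin{proof}[Proof of the second part of Theorem~\ref{thm:B}]
The form $x_1\cdots x_n$ is a semi-invariant of degree $n$, so $\alpha_G(\mathbb{P}^{n-1})\le1$ by Lemma~\ref{lem:codim} and Proposition~\ref{prop:crit}. Suppose $\alpha_G(\mathbb{P}^{n-1})<1$. Then some $G$-invariant effective $\mathbb{Q}$-divisor $D$ of degree $n$ has log canonical threshold $c_0<1$. Let $J=\mathcal{J}(c_0D)$ and let $\Sigma$ be the subscheme it defines. As $(\mathbb{P}^{n-1},c_0D)$ is not klt and $J\ne0$, we have $\emptyset\ne\Sigma\ne\mathbb{P}^{n-1}$. Both $J$ and $\Sigma$ are $G$-invariant, because $J$ does not depend on the resolution.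

\emph{$\Sigma$ is reduced.} This is why we work at the threshold. The pair is lc, so $a_i\ge-1$; thus $\lceil a_i\rceil=-1$ if $a_i=-1$, and $\lceil a_i\rceil\ge0$ otherwise. The $E_i$ with $a_i>0$ are exceptional, so a local section $f$ of $J$ has no pole along any divisor of $\mathbb{P}^{n-1}$ and is regular. Hence $f\in J$ if and only if $f$ is regular and $\mathrm{ord}_{E_i}f\ge1$ for all $i$ with $a_i=-1$. If a power of a regular function satisfies this condition, so does the function.

\emph{Vanishing.} Let $H$ be a hyperplane and $k\ge0$. For $\mathcal{L}=(k+n)H$ the class $\mathcal{L}-c_0D$ has degree $k+(1-c_0)n>0$, and $K_{\mathbb{P}^{n-1}}+\mathcal{L}\sim kH$. So $H^i(\mathbb{P}^{n-1},J(k))=0$ for $i\ge1$ and $k\ge0$; the case $k=0$ is where $c_0<1$ is used. In the cohomology sequence of $0\to J\to\mathcal{O}\to\mathcal{O}_\Sigma\to0$ we have $H^0(J)=0$ since $\Sigma\ne\emptyset$, and $H^i(J)=H^i(\mathcal{O})=0$ for $i\ge1$. So $h^0(\mathcal{O}_\Sigma)=1$, $h^i(\mathcal{O}_\Sigma)=0$ for $i\ge1$, and $\chi(\mathcal{O}_\Sigma)=1$.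

\emph{$\Sigma$ is a union of coordinate subspaces.} We have $H^i(J(n-1-i))=0$ for $1\le i\le n-1$ by the vanishing, and for $i\ge n$ by dimension. So $J(n-1)$ is generated by the space $I=H^0(J(n-1))\subset\mathrm{Sym}^{n-1}V^*$, which is stable under $\mu_r^n$. The character of $\mu_r^n$ on a monomial is determined by, and determines, the exponents modulo $r$. The exponents of a monomial of degree $n-1$ lie between $0$ and $n-1<r$, so distinct monomials have distinct characters, and $I$ is spanned by monomials. The common zero set of a set of monomials is a union of coordinate subspaces. Let $j$ be the largest dimension of a coordinate subspace in $\Sigma$; then $0\le j\le n-2$. By $S_n$-invariance $\Sigma$ contains all $j$-dimensional coordinate subspaces, and every smaller coordinate subspace lies in one of them. So $\Sigma$ is the reduced union of all $j$-dimensional coordinate subspaces.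

\emph{The Euler characteristic.} A polynomial vanishes on a coordinate subspace if and only if it contains no monomial in the $j+1$ coordinates of that subspace. So the homogeneous coordinate ring of $\Sigma$ has as a basis the monomials involving at most $j+1$ variables. For $k\ge1$ there are $\binom n{i+1}\binom{k-1}i$ monomials of degree $k$ involving exactly $i+1$ variables: choose the variables, then write $k$ as an ordered sum of $i+1$ positive integers. Hence the Hilbert polynomial of $\Sigma$ is
\[
\chi(\mathcal{O}_\Sigma(k))=\sum_{i=0}^j\binom n{i+1}\binom{k-1}i ,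
\]
with $\binom{k-1}i$ read as a polynomial in $k$, whose value at $k=0$ is $(-1)^i$. Using $\sum_{l=0}^{a}(-1)^l\binom nl=(-1)^a\binom{n-1}a$, which follows from Pascal's rule by telescoping,
\[
\chi(\mathcal{O}_\Sigma)=\sum_{i=0}^j(-1)^i\binom n{i+1}=1-\sum_{l=0}^{j+1}(-1)^l\binom nl=1-(-1)^{j+1}\binom{n-1}{j+1}.
\]
Since $1\le j+1\le n-1$, the binomial coefficient is not zero, and $\chi(\mathcal{O}_\Sigma)\ne1$. This contradiction shows $\alpha_G(\mathbb{P}^{n-1})=1$.
\end{proof}

\begin{remark}
The condition $r\ge n$ cannot be weakened. For $r<n$ the form $x_1^r+\dots+x_n^r$ is invariant under $\mu_r\wr S_n$, and $D=\frac nr\{x_1^r+\dots+x_n^r=0\}$ has degree $n$ and coefficient $n/r$, so $\alpha_G(\mathbb{P}^{n-1})\le r/n<1$.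
\end{remark}

\begin{thebibliography}{9}

\bibitem{JK} James and Kerber, Theorem 2.5.13.

\bibitem{KM} Koll\'ar and Mori, Proposition 5.20 and its proof.

\bibitem{LSh} Liebeck and Shalev, Ann. of Math. 154 (2001), Theorem 1.1.

\bibitem{Moraga} Joaqu\'in Moraga, \emph{Coregularity of Fano varieties}, arXiv:2206.10834 (2022).

\end{thebibliography}
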